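# A delay eigenvalue that is analytic in the delay on no interval

## 1. Real-analytic functions, the operator $L_r$, and its Fourier multipliers

**Definition (real-analytic, one variable).** A function $f$ on an open interval $I\subset\mathbb R$ is real-analytic if near each point of $I$ it is the sum of its convergent Taylor series. Equivalently, every compact $J\subset I$ has a complex neighborhood to which $f|_J$ extends holomorphically.

Example: $g(r)=e^{-1/r^2}$, $g(0)=0$, is $C^\infty$ on $\mathbb R$ with all derivatives $0$ at $0$. It is real-analytic on no interval containing $0$, yet it is real-analytic on $(0,\infty)$. One bad point is therefore far from being bad on every interval.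

**Definition (jointly real-analytic).** A function $f(t,r)$ on an open set $U\subset\mathbb R^2$ is jointly real-analytic if near each point of $U$ it is the sum of a convergent power series in the two variables. Equivalently, it extends holomorphically to a neighborhood of $U$ in $\mathbb C^2$.

Example: with $g$ as above, $f(t,r)=g(r)$ is $C^\infty$, and analytic in $t$ for each fixed $r$, but it is not jointly real-analytic near $r=0$.

**Definition (delay operator, $\kappa$, $x$).** Let $\rho:\mathbb R\to(0,\infty)$ be real-analytic and $2\pi$-periodic. For $r>0$ let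
$$(L_rx)(t)=\int_{t-r}^t\rho(s)x(s)\,ds$$
on continuous $2\pi$-periodic functions $x$. The following is known. The spectral radius $\kappa(r)>0$ of $L_r$ is an eigenvalue. It has a positive eigenfunction, unique up to a positive factor; $x(t,r)$ denotes the one with $x(0,r)=1$. Thus
$$\kappa(r)\,x(t,r)=\int_{t-r}^t\rho(s)x(s,r)\,ds,\qquad x(t+2\pi,r)=x(t,r)>0 .$$
Moreover $\kappa$ is a $C^\infty$ function of $r$, and $x(t,r)$ is analytic in $t$ for each fixed $r$. We write $\kappa_\rho$ when $\rho$ has to be named.

Example: if $\rho\equiv c$, then $L_r1=cr$, so $x\equiv1$ and $\kappa(r)=cr$ by the next lemma. From now on $\rho$ is nonconstant unless we say otherwise.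

**Lemma 1.** If $\hat x>0$ is continuous, $2\pi$-periodic and $L_r\hat x=\hat\kappa\hat x$, then $\hat\kappa=\kappa(r)$.

**Proof.** Choose $c,C>0$ with $c\hat x\le1\le C\hat x$. Since $L_r$ preserves inequalities, $c\,\hat\kappa^n\hat x\le L_r^n1\le C\hat\kappa^n\hat x$. Since $|L_r^nf|\le\|f\|_\infty L_r^n1$, we have $\|L_r^n\|=\|L_r^n1\|_\infty$. Hence $\|L_r^n\|^{1/n}\to\hat\kappa$. $\square$

**Definition (Fourier coefficients and multipliers).** Put $f_k=\frac1{2\pi}\int_0^{2\pi}f(t)e^{-ikt}\,dt$ for $k\in\mathbb Z$, and
$$m_k(r)=\int_0^re^{-iks}\,ds=\frac{1-e^{-ikr}}{ik}\quad(k\ne0),\qquad m_0(r)=r .$$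
These are entire functions of $r$. Example: $m_1(r)=\sin r-i(1-\cos r)$, so $m_1(\pi)=-2i$ and $m_1(2\pi)=0$.

Since $\int_{t-r}^tf=\int_0^rf(t-s)\,ds$, the $k$-th Fourier coefficient of $\int_{t-r}^tf$ is $m_k(r)f_k$. So $\kappa x=L_rx$ is equivalent to
$$\kappa\,x_k=m_k(r)\,(\rho x)_k\qquad(k\in\mathbb Z).\tag{1}$$

Everything below rests on how $m_k$ behaves for $k\ge1$ on the two sides of the real axis. Note that $|e^{-ikr}|=e^{k\,\mathrm{Im}\,r}$.

* Below and on the axis:
$$|m_k(r)|\le\frac2k\qquad(k\ge1,\ \mathrm{Im}\,r\le0).\tag{2}$$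
* Above the axis, $|1-e^{-ikr}|\ge e^{k\eta}-1\ge k\eta$, so
$$\Bigl|\frac1{m_k(r)}\Bigr|\le\frac1\eta\qquad(k\ge1,\ \mathrm{Im}\,r=\eta>0).\tag{3}$$
* For $k\neq0$, $m_k(r)=0$ means $kr\in2\pi\mathbb Z$; so all zeros of $m_k$ are real.
* On the axis,
$$\mathrm{Im}\,m_k(r)=-\frac{1-\cos kr}k\le0\qquad(k\ge1,\ r\in\mathbb R),\tag{4}$$
and $\mathrm{Im}\,m_k(r)=0$ forces $\cos kr=1$, hence $m_k(r)=0$.

## 2. Analyticity in the delay: two questions and two theorems

The problem is taken from John Mallet-Paret and Roger D. Nussbaum, "Analyticity and Nonanalyticity of Solutions of Delay-Differential Equations", arXiv:1305.0579 (2013). The data $\rho$ are analytic, $x$ is analytic in $t$, and $\kappa$ is smooth in $r$. Is it analytic in $r$ somewhere?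

(a) Is it true that for every nonconstant $\rho$ there is an open interval $I\subset(0,\infty)$ on which $\kappa$ is real-analytic?

(b) Is it true that for every nonconstant $\rho$ there is an open interval $I\subset(0,\infty)$ such that $x$ is jointly real-analytic on $\mathbb R\times I$?

Both answers are no, and one function settles both: $\rho(t)=1+\varepsilon\cos t$, for any fixed $0<\varepsilon<1$. For instance $2+\cos t=2(1+\frac12\cos t)$ is, up to a constant factor, the case $\varepsilon=\frac12$.

**Theorem 1.** Let $\rho(t)=a+b\cos(nt-\varphi)$ with $a>|b|>0$, $n\ge1$ an integer, $\varphi\in\mathbb R$. Then $\kappa$ is not real-analytic on any open interval $I\subset(0,\infty)$, and $x$ is not jointly real-analytic on $\mathbb R\times I$ for any open interval $I$.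

**Theorem 2.** Let $\rho>0$ be any nonconstant trigonometric polynomial. Then $x(t,r)$ is not jointly real-analytic on $\mathbb R\times I$ for any open interval $I$.

Theorem 1 alone answers both questions. Two complements, Theorems 3 and 4, concern $\kappa$ for more general $\rho$; they are stated in Sections 7 and 8. These results do not decide whether analyticity fails for every nonconstant $\rho$, and the questions do not ask for this.

The property in (b) is the stronger one, in the following sense.

**Lemma 2.** If $x$ is jointly real-analytic on $\mathbb R\times I$, then $\kappa$ is real-analytic on $I$.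

**Proof.** Evaluate the eigenvalue equation at $t=0$, where $x=1$, and substitute $s=-r\theta$:
$$\kappa(r)=\int_{-r}^0\rho(s)x(s,r)\,ds=r\int_0^1\rho(-r\theta)\,x(-r\theta,r)\,d\theta .$$
The integrand is jointly analytic in $(\theta,r)$ near $[0,1]\times I$, so the integral is analytic in $r$. $\square$

Hence in Theorem 1 the statement on $x$ follows from the statement on $\kappa$.

## 3. Delays $2\pi j$, and the expansion to second order

**Delays that are multiples of the period.** If $r=2\pi j$ with $j\ge1$ an integer, then $L_rx=j\int_0^{2\pi}\rho x$ is constant for every $x$. So $x\equiv1$ and $\kappa(2\pi j)=2\pi j\rho_0$ for every $\rho$. In (1) this is the fact that $m_k(2\pi j)=0$ for all $k\ne0$. No single delay of this kind says anything about analyticity.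

**Small oscillation.** Let $\rho=1+s\cos t$ with $s$ small, fix $r>0$, and normalize the eigenfunction to mean $1$, with coefficients $\xi_k$. For fixed $r$ both $\kappa$ and $\xi_k$ are analytic in $s$ near $0$, because $r$ is a simple isolated eigenvalue of the operator at $s=0$ (details in Section 7). Equation (1) reads
$$\kappa=r\bigl(1+\tfrac s2(\xi_1+\xi_{-1})\bigr),\qquad \kappa\xi_k=m_k\bigl(\xi_k+\tfrac s2(\xi_{k-1}+\xi_{k+1})\bigr)\quad(k\ne0).$$
At order $0$: $\kappa=r$, $\xi_k=\delta_{k0}$. At order $1$ in the equations $k=\pm1$: $(r-m_{\pm1})\xi^{(1)}_{\pm1}=\frac12m_{\pm1}$. For real $r>0$ we have $m_{-1}=\overline{m_1}$. Inserting this in the equation $k=0$ gives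
$$\kappa=r+s^2\,\frac r2\,\mathrm{Re}\,\frac{m_1(r)}{r-m_1(r)}+O(s^3).$$
For instance at $r=\pi$, $\frac{-2i}{\pi+2i}=\frac{-4-2\pi i}{\pi^2+4}$, so the coefficient of $s^2$ is $-\frac{2\pi}{\pi^2+4}$.

As a function of $r$ the coefficient of $s^2$ is real-analytic on all of $(0,\infty)$, because $|m_1(r)|=|\int_0^re^{-is}ds|<r$. Nothing bad is visible at this order.

## 4. Where perturbation theory stops, in $r$ and in $s$

**Perturbation in $r$.** Since $\kappa(r)$ is a simple isolated eigenvalue, one would like to apply analytic perturbation theory to $r\mapsto L_r$. That needs $L_r$ to depend analytically on $r$ in operator norm, and $L_r$ is not even norm-differentiable. To see this, apply the difference quotient $(L_{r+\delta}-L_r)/\delta$ to $e^{ikt}/\rho(t)$. The result is $q_{k,\delta}\,e^{-ikr}e^{ikt}$ with $q_{k,\delta}=\frac{1-e^{-ik\delta}}{ik\delta}$. For fixed $k$ it tends to $e^{-ikr}e^{ikt}$ as $\delta\to0$. But if $k$ is the integer nearest to $\pi/\delta$, then $q_{k,\delta}\to\frac2{i\pi}\neq1$. Since $\|e^{ikt}/\rho\|_\infty$ is independent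 of $k$, there is no norm limit.

The multipliers show exactly what is wrong. For $r$ non-real, say $\mathrm{Im}\,r=-\eta<0$, the positive modes are harmless by (2), but $|m_{-k}(r)|\ge(e^{k\eta}-1)/k$ blows up. For $\mathrm{Im}\,r>0$ the roles are exchanged. So the diagonal operator with entries $m_k(r)$, $k\in\mathbb Z$, is bounded for no non-real $r$. What survives is half of the statement: the modes $k\ge1$ can be followed into the lower half plane. This half will be used in Section 6.

**Perturbation in $s$.** For $\rho=1+s\cos t$ write $\kappa=\sum_n\kappa_n(r)s^n$ for small $s$. Each $\kappa_n$ is real-analytic on $(0,\infty)$, since the recursion divides only by $r-m_k(r)$, $k\ne0$, and $|m_k(r)|<r$. But $\kappa_{2p}$ turns out to have complex poles that approach any prescribed $r_0>0$ as $p\to\infty$ (Section 7). So no common complex neighborhood of an interval serves all coefficients.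

This alone does not prove non-analyticity for one fixed $s$. Let $(r_p)_{p\ge1}$ be dense in $\mathbb R$, $a_p(r)=1/(1+p^2(r-r_p)^2)$, and $F(s,r)=\sum_{p\ge1}s^pa_p(r)$ for $|s|<1$, $r\in\mathbb R$; the series converges since $0<a_p\le1$. In $(1-2s)F(s,r)$ the coefficient of $s^p$ for $p\ge2$ is $a_p-2a_{p-1}$. It has poles at $r_p\pm i/p$, because the poles of $a_{p-1}$ have imaginary parts $\pm1/(p-1)$. These poles accumulate at every real point, and yet at $s=\frac12$ the sum is identically $0$. To reach a given $\rho$ we need a different argument. The poles will still give Theorem 3.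

## 5. Factorial decay on the axis, geometric rates above it: proof of Theorem 2

We first treat the case in which most is assumed, namely that $x$ itself is jointly analytic. The mechanism is a conflict between two regimes. On the real axis, $m_k=O(1/k)$ forces $x_k$ to decay factorially. Above the axis, $1/m_k$ is bounded, so the recursion (1) is a recursion with bounded coefficients, and running it backward can amplify only geometrically. For $\rho=1+\varepsilon\cos t$ one sees this directly: above the axis $1/m_k\to0$, and the recursion approaches $x_{k+1}+\frac2\varepsilon x_k+x_{k-1}=0$, whose characteristic roots have product $1$, so neither is $0$. The tool that carries the decay from the axis to points above it is this.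

**Definition (harmonic measure of the bottom side).** Let $\Omega$ be a bounded open rectangle with sides parallel to the axes. The harmonic measure $\omega:\Omega\to(0,1)$ of its bottom side is the bounded harmonic function on $\Omega$ with boundary values $1$ on the open bottom side and $0$ on the other three open sides. Example: at the center of a square $\omega=\frac14$, because by symmetry the four sides have equal harmonic measure there and the sum is $1$.

**Two-constants theorem.** Let $f$ be continuous on $\overline\Omega$ and holomorphic in $\Omega$, with $|f|\le\mu$ on the bottom side and $|f|\le M$ on $\partial\Omega$, where $\mu,M>0$. Then $|f(r)|\le\mu^{\omega(r)}M^{1-\omega(r)}$ for $r\in\Omega$.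

The reason is that $\log|f|-\omega\log\mu-(1-\omega)\log M$ is subharmonic, bounded above, and has $\limsup\le0$ at every boundary point except perhaps the four corners. Finitely many boundary points may be ignored in the maximum principle for subharmonic functions that are bounded above.

**Proof of Theorem 2.** Let $\rho$ have degree $d\ge1$, so $\rho_d\ne0$, and suppose that $x$ is jointly analytic on $\mathbb R\times I$. By Lemma 2, $\kappa$ is analytic on $I$.

**Step 1: continue everything to a complex rectangle.** Let $J\subset I$ be a nondegenerate compact interval. For small $\sigma>0$ the functions $\kappa$ and $x(t,\cdot)$, $t\in[0,2\pi]$, extend holomorphically to a neighborhood of $Q=J+i[-\sigma,\sigma]$, and $\kappa\ne0$ there. This uses compactness of $[0,2\pi]\times J$. Hence $x_k(r)=\frac1{2\pi}\int_0^{2\pi}x(t,r)e^{-ikt}dt$ is holomorphic near $Q$. Since $t$ stays real, $|x_k|\le C$ on $Q$ with $C=\max_{[0,2\pi]\times Q}|x|$, uniformly in $k$. Equation (1), that is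
$$\kappa x_k=m_k\sum_{j=-d}^d\rho_jx_{k-j},\tag{5}$$
holds on $J$, hence on $Q$ by the identity theorem.

**Step 2: factorial decay on $J$.** Let $S_k(r)=\sup_{j\ge k}|x_j(r)|$ and $c=2\sum_j|\rho_j|/\min_J\kappa$. For $r\in J$, $k\ge1$ and any index $i\ge k$, (5) and (2) give $|x_i|\le\frac{c}{i}S_{i-d}\le\frac ckS_{k-d}$. So $S_k\le\frac ckS_{k-d}$. Apply this for $k=nd,(n-1)d,\dots,d$, using $S_0\le C$:
$$S_{nd}(r)\le C\,\frac{(c/d)^n}{n!}\qquad(r\in J).$$

**Step 3: carry the decay above the axis.** Let $\Omega=\mathrm{int}\,J+i(0,\sigma)$ with harmonic measure $\omega$ of the bottom side. As $|x_k|\le C$ on $\partial\Omega$, the two-constants theorem gives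
$$|x_k(r)|\le C\Bigl(\frac{(c/d)^n}{n!}\Bigr)^{\omega(r)}\qquad(k\ge nd,\ r\in\Omega).$$
For fixed $r\in\Omega$, $x_k(r)$ therefore decays faster than any geometric sequence as $k\to\infty$.

**Step 4: run the recursion backward above the axis.** Fix $r\in\Omega$ and $\eta=\mathrm{Im}\,r$. For $k\ge1$ solve (5) for the lowest index:
$$\rho_dx_{k-d}=\frac\kappa{m_k}x_k-\sum_{j=-d}^{d-1}\rho_jx_{k-j}.$$
All indices on the right lie in $(k-d,k+d]$. By (3), $|x_{k-d}|\le B\max_{k-d<j\le k+d}|x_j|$ with $B=|\rho_d|^{-1}\bigl(|\kappa|/\eta+\sum_j|\rho_j|\bigr)\ge1$. Put $M_l=\max_{l\le j<l+2d}|x_j|$. With $l=k-d$ this says $M_l\le BM_{l+1}$ for all $l\ge1-d$. Hence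
$$M_{1-d}\le B^nM_{n+1-d}\longrightarrow0\qquad(n\to\infty)$$
by Step 3. Since $1-d\le0\le d$, the maximum $M_{1-d}$ includes $|x_0|$, so $x_0(r)=0$.

**Step 5: conclude.** The point $r\in\Omega$ was arbitrary, so $x_0\equiv0$ on $\Omega$, hence on $J$ by continuity. But on $J$, $x_0$ is the mean of a positive function. This is a contradiction. $\blacksquare$

## 6. Crossing the axis through the equation $k=0$: proof of Theorem 1

Now only $\kappa$ is assumed analytic. The proof above stops at its first step: nothing tells us that the coefficients $x_k$ extend to complex $r$, and nothing bounds them there. Two observations repair this. First, the modes $k\ge1$ always continue below the axis, and by conjugation the modes $k\le-1$ continue above it (Section 4). Second, for $\rho=1+\varepsilon\cos t$ the equation $k=0$ ties $\xi_1$, $\xi_{-1}$ and $\kappa$ together. If $\kappa$ is analytic, then $\xi_1$ inherits from $\xi_{-1}$ a continuation above the axis, and the three-term recursion takes all $\xi_k$ along. The resulting bounds above the axis are only $(A/\eta)^k$,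 which blow up at the axis; polynomial weights that vanish at the corners of the rectangle will absorb this.

**Step 0: reduce to $\rho=1+\varepsilon\cos t$.** Replacing $\rho$ by $c\rho$, $c>0$, multiplies $\kappa$ by $c$. Translating $\rho$ translates the positive eigenfunction and leaves $\kappa$ unchanged, by Lemma 1. If $\hat x>0$ is an eigenfunction for $\rho$ with delay $nr$, then
$$\int_{t-r}^t\rho(ns)\hat x(ns)\,ds=\frac1n\int_{nt-nr}^{nt}\rho\hat x=\frac{\kappa_\rho(nr)}n\hat x(nt),$$
so $\kappa_{\rho(n\,\cdot)}(r)=\kappa_\rho(nr)/n$ by Lemma 1. Now $a+b\cos(nt-\varphi)$ is $a$ times a translate of $1+\varepsilon\cos nt$ with $\varepsilon=|b|/a\in(0,1)$, the sign of $b$ being absorbed by the translation. So it suffices to show that $\kappa$ is analytic on no open interval when $\rho=1+\varepsilon\cos t$.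

Suppose $\kappa$ is real-analytic on an open interval $I\subset(0,\infty)$, and let $J\subset I$ be a nondegenerate compact interval. For small $\sigma>0$, $\kappa$ extends holomorphically and without zeros to a neighborhood of $Q=J+i[-\sigma,\sigma]$, with $\kappa(\bar r)=\overline{\kappa(r)}$. Let $Q^\pm$ be the closed halves $\pm\mathrm{Im}\,r\ge0$ of $Q$. Normalize the positive eigenfunction to mean $1$ and let $\xi_k(r)$, $r\in J$, be its Fourier coefficients. Then $\xi_0=1$, $\xi_{-k}=\overline{\xi_k}$, $|\xi_k|\le1$, and
$$\kappa\xi_k=m_k\bigl(\xi_k+\tfrac\varepsilon2(\xi_{k-1}+\xi_{k+1})\bigr)\qquad(k\in\mathbb Z).\tag{6}$$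

**Step 1: continue $\xi_k$, $k\ge1$, below the axis.** On $\ell^2(\mathbb N)$, $\mathbb N=\{1,2,\dots\}$, let $(Tu)_k=u_k+\frac\varepsilon2(u_{k-1}+u_{k+1})$ with $u_0:=0$. This operator is bounded and self-adjoint. For $r\in Q^-$ put
$$K(r)=\kappa(r)^{-1}\,\mathrm{diag}(m_k(r))\,T .$$
If we keep only the first $n$ diagonal entries, we obtain finite-rank operators that are continuous on $Q^-$ and holomorphic inside. By (2) they differ from $K(r)$ in norm by at most $\max_Q|\kappa|^{-1}\cdot\frac2{n+1}\|T\|$. So $K(r)$ is compact, norm-continuous on $Q^-$, and holomorphic in the interior of $Q^-$.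

We claim that $1-K(r)$ is invertible for $r\in J$. By the Fredholm alternative, injectivity suffices. Let $u=K(r)u$ and $w=Tu$, so $\kappa u_k=m_kw_k$. Then
$$\kappa\langle u,Tu\rangle=\sum_k\kappa u_k\overline{w_k}=\sum_km_k|w_k|^2 .$$
The left side is real, since $T$ is self-adjoint and $\kappa>0$. Taking imaginary parts, $\sum_k(\mathrm{Im}\,m_k)|w_k|^2=0$, and by (4) all terms are $\le0$, so all vanish. For each $k$ either $w_k=0$, or $\mathrm{Im}\,m_k=0$ and then $m_k=0$. In both cases $\kappa u_k=m_kw_k=0$. So $u=0$.

Invertibility is an open condition, $K$ is norm-continuous on $Q^-$ and $J$ is compact. So after shrinking $\sigma$, $1-K(r)$ is invertible for all $r\in Q^-$. Put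
$$u(r)=(1-K(r))^{-1}\,\frac{\varepsilon m_1(r)}{2\kappa(r)}\,e_1 ,$$
and from now on set $u_0:=1$. Each $u_k$ is continuous on $Q^-$ and holomorphic inside. The definition says precisely that $(u_k)$ satisfies (6) for $k\ge1$, the vector $e_1$ carrying the contribution of $u_0=1$ to the equation $k=1$. For $r\in J$ the sequence $(\xi_k)_{k\ge1}$ lies in $\ell^2$ and solves the same equation. By uniqueness $u_k=\xi_k$ on $J$ for all $k\ge1$.

**Step 2: $\xi_1$ is analytic across $J$.** This is the one place where the assumption on $\kappa$ enters. On $J$, $\xi_{-1}=\overline{\xi_1}$, so $\xi_{-1}$ extends to $Q^+$ as $r\mapsto\overline{u_1(\bar r)}$, continuous on $Q^+$ and holomorphic inside. Equation (6) with $k=0$ is $\kappa=r\bigl(1+\frac\varepsilon2(\xi_1+\xi_{-1})\bigr)$, so on $J$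
$$\xi_1=\frac2\varepsilon\Bigl(\frac{\kappa(r)}r-1\Bigr)-\xi_{-1}.$$
Because $\kappa$ is holomorphic on $Q$ and $0\notin Q$, the right side extends continuously to $Q^+$, holomorphically inside. On $Q^-$ we have the extension $u_1$ of $\xi_1$. The two agree on $J$. Together they form a continuous function on $Q$, holomorphic off $J$, and by Morera's theorem it is holomorphic in $\mathrm{int}\,Q$. Call it $\Xi_1$.

**Step 3: all $\xi_k$, $k\ge0$, continue to $\mathrm{int}\,Q$.** Put $\Xi_0=1$ and
$$\Xi_{k+1}=\frac2\varepsilon\Bigl(\frac\kappa{m_k}-1\Bigr)\Xi_k-\Xi_{k-1}\qquad(k\ge1).\tag{7}$$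
These functions are meromorphic in $\mathrm{int}\,Q$, and poles can occur only at real points, since the zeros of $m_k$ are real. For $\mathrm{Im}\,r<0$ the $u_k$ satisfy the same recursion, which is (6) divided by $m_k\neq0$, with the same $u_0=\Xi_0$ and $u_1=\Xi_1$. So $\Xi_k=u_k$ there. Since $u_k$ is continuous up to $J$, $\Xi_k$ stays bounded when a real point is approached from below. At a pole $|\Xi_k|$ would tend to $\infty$ from every direction. So there are no poles: every $\Xi_k$ is holomorphic in $\mathrm{int}\,Q$, and by continuity $\Xi_k=u_k=\xi_k$ on $\mathrm{int}\,J$.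

**Step 4: bounds on the axis and above it.** The aim is to show that at points above the axis $\Xi_k$ is superexponentially small.

On $J$ let $S_k=\sup_{j\ge k}|\xi_j|$ and $c=2/\min_J\kappa$. For $j\ge k\ge1$, (6) and (2) give
$$|\xi_j|\le\frac cj\bigl(|\xi_j|+|\xi_{j-1}|+|\xi_{j+1}|\bigr)\le\frac ck(2S_k+S_{k-1}),$$
so $S_k\le\frac ck(2S_k+S_{k-1})$. For $k\ge4c$ we have $\frac{2c}k\le\frac12$, hence $S_k\le\frac{2c}kS_{k-1}$. Since $S_0\le1$, iterating yields constants $C_0,C_1$ with
$$|\xi_k(r)|\le C_0\frac{C_1^k}{k!}\qquad(r\in J,\ k\ge0).\tag{8}$$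

Above $J$ choose $e_1<e_2$ in $\mathrm{int}\,J$ and $0<\sigma_1<\min(\sigma,1)$. Let $\Omega=(e_1,e_2)+i(0,\sigma_1)$, so $\overline\Omega\subset\mathrm{int}\,Q$, and let $\ell$ be the diameter of $\Omega$. Put $K_0=\max_Q|\kappa|$ and $A=\max\{4(K_0+1)/\varepsilon,\ 2,\ \max_{\overline\Omega}|\Xi_1|\}$. For $r\in\overline\Omega$ with $\mathrm{Im}\,r=\eta>0$ we have $\eta<1$, so by (3) $\frac2\varepsilon\bigl|\frac\kappa{m_k}-1\bigr|\le\frac{2(K_0+1)}{\varepsilon\eta}\le\frac A{2\eta}$. Then (7) gives
$$|\Xi_{k+1}|\le\frac A{2\eta}|\Xi_k|+|\Xi_{k-1}| .$$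
It follows that
$$|\Xi_k(r)|\le(A/\eta)^k\qquad(k\ge0)\tag{9}$$
by induction: $k=0,1$ are clear, and the step is $(A/\eta)^{k+1}\bigl(\frac12+(\eta/A)^2\bigr)\le(A/\eta)^{k+1}$, since $\eta/A\le\frac12$.

The bound (9) is useless near the two bottom corners, so consider $\Phi_k(r)=\Xi_k(r)(r-e_1)^k(r-e_2)^k$, holomorphic near $\overline\Omega$.

* On the vertical sides one of the factors $|r-e_i|$ equals $\eta$ and the other is at most $\ell$, so $|\Phi_k|\le(A\ell)^k$ (at the bottom corners by continuity).
* On the top side $\eta=\sigma_1$, so $|\Phi_k|\le(A\ell^2/\sigma_1)^k$.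
* On the bottom side $|\Phi_k|\le\ell^{2k}C_0C_1^k/k!$ by (8).

So for some $C\ge1$ and all $k\ge1$, $|\Phi_k|\le C^{k+1}$ on $\partial\Omega$ and $|\Phi_k|\le C^{k+1}/k!$ on the bottom side. If $\omega$ is the harmonic measure of the bottom side, the two-constants theorem gives
$$|\Xi_k(r)|\le\frac{C^{k+1}(k!)^{-\omega(r)}}{|r-e_1|^k|r-e_2|^k}\qquad(r\in\Omega,\ k\ge1).$$
Since $(k!)^{1/k}\to\infty$ and $\omega(r)>0$, we get $|\Xi_k(r)|^{1/k}\to0$ for every fixed $r\in\Omega$.

**Step 5: contradiction by running (7) backward.** Fix $r\in\Omega$, $\eta=\mathrm{Im}\,r$. For $k\ge1$, (7) reads $\Xi_{k-1}=\frac2\varepsilon\bigl(\frac\kappa{m_k}-1\bigr)\Xi_k-\Xi_{k+1}$. Put $M_k=\max(|\Xi_k|,|\Xi_{k+1}|)$ and $B=\frac2\varepsilon\bigl(\frac{|\kappa|}\eta+1\bigr)+1\ge1$. By (3), $|\Xi_{k-1}|\le BM_k$, and trivially $|\Xi_k|\le BM_k$; so $M_{k-1}\le BM_k$. Since $\Xi_0=1$,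
$$M_k\ge B^{-k}M_0\ge B^{-k}\qquad(k\ge0).$$
This contradicts $|\Xi_k(r)|^{1/k}\to0$. So $\kappa$ is analytic on no open interval, and by Lemma 2 $x$ is jointly analytic on no $\mathbb R\times I$. $\blacksquare$

This settles (a) and (b) in the negative.

## 7. Poles of the Taylor coefficients in $s$: exceptional parameters form a polar set

We now let the coefficients of $\kappa$ in powers of $s$ have their say. The statement uses a notion of smallness from potential theory.

**Definition (polar set).** A Borel set $E\subset\mathbb C$ is polar (has logarithmic capacity $0$) if no probability measure $\nu$ on a compact subset of $E$ has finite energy $\iint\log\frac1{|s-\zeta|}\,d\nu(s)\,d\nu(\zeta)$.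

Examples: a point is polar, since its only probability measure is the Dirac mass, with energy $+\infty$. A nondegenerate interval is not polar, since $\log\frac1{|s-\zeta|}$ is integrable on its square, so normalized Lebesgue measure has finite energy. We recall these textbook facts. A countable union of Borel polar sets is polar. Borel polar subsets of $\mathbb R$ are Lebesgue null and of Hausdorff dimension $0$. Frostman's theorem: a compact non-polar set $A$ carries a probability measure $\nu$ whose potential $\int\log\frac1{|s-\zeta|}\,d\nu(\zeta)$ is bounded above on $\mathbb C$.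

**Theorem 3.** Let $h$ be a real, nonconstant, mean-zero trigonometric polynomial and $J_h=\{s\in\mathbb R:1+sh>0\}$. The set of $s\in J_h$ for which $\kappa_{1+sh}$ is real-analytic on some open interval is polar (logarithmic capacity $0$; in particular Lebesgue null and of Hausdorff dimension $0$).

Example: $h=\cos t$ gives $J_h=(-1,1)$. By Theorem 1 the exceptional set is $\{0\}$ in this case, where $\kappa=r$. In general $J_h$ is an open interval containing $0$, and $0$ always belongs to the exceptional set.

The plan is a contradiction. If the exceptional set is not polar, then analyticity in $r$ spreads from it to a full complex neighborhood of $s=0$, and all Taylor coefficients $\kappa_n(r)$ extend to one common complex neighborhood of an interval. But $\kappa_{2p}$ has poles that get arbitrarily close to the interval as $p\to\infty$. Let $d=\deg h\ge1$, write $\rho_s=1+sh$, let $L_{s,r}$ be the corresponding operator on complex $C(\mathbb R/2\pi\mathbb Z)$, and $\kappa(s,r)=\kappa_{1+sh}(r)$ for $s\in J_h$.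

**Step 1: $\kappa(s,r)$ is holomorphic in $s$ near the real parameters.** The operator $L_{s,r}$ is compact, because it maps bounded sets to uniformly bounded, uniformly Lipschitz sets. It is affine in $s$. It satisfies $\|L_{s,r}-L_{s,r'}\|\le|r-r'|\sup|1+sh|$.

Let $s\in J_h$. If $f\ge0$ is continuous and $f(s_0)>0$, then $L^nf>0$ on $[s_0,s_0+nr]$ for $n\ge1$. Indeed $L^nf(t)>0$ as soon as $[t-r,t]$ meets the set where $L^{n-1}f>0$, by continuity, and one argues by induction. With $N_0r\ge2\pi$, the power $L^{N_0}$ is strongly positive. The Krein–Rutman theorem says that the spectral radius $\kappa^{N_0}$ of $L^{N_0}$ is an algebraically simple eigenvalue with a positive eigenfunction $v$, and that the rest of the spectrum of $L^{N_0}$ lies in a strictly smaller disc. This transfers to $L$. Since $L$ commutes with $L^{N_0}$, $Lv=\mu v$, and $\mu=\kappa$ by Lemma 1. If $\lambda$ is in the spectrum of $L$ and $|\lambda|=\kappa$, then $\lambda^{N_0}=\kappa^{N_0}$, so an eigenfunction for $\lambda$ is a multiple of $v$, and $\lambda=\kappa$. The generalized eigenspace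 of $L$ at $\kappa$ lies in that of $L^{N_0}$ at $\kappa^{N_0}$. So $\kappa(s,r)$ is an algebraically simple eigenvalue of $L_{s,r}$, and the rest of the spectrum (a compact set) lies in a strictly smaller disc.

Fix $(s_0,r_0)\in J_h\times(0,\infty)$, let $\kappa_*=\kappa(s_0,r_0)$, and choose $\tau>0$ so that the rest of the spectrum of $L_{s_0,r_0}$ lies in $|z|\le\kappa_*-3\tau$. On the closed set $\{|z|\ge\kappa_*-2\tau,\ |z-\kappa_*|\ge\tau\}$ the resolvent of $L_{s_0,r_0}$ is bounded, since it tends to $0$ at $\infty$. So for $(s,r)$ close to $(s_0,r_0)$, $s$ complex, this set is still free of spectrum of $L_{s,r}$. Let $P(s,r)=\frac1{2\pi i}\oint_{|z-\kappa_*|=\tau}(z-L_{s,r})^{-1}dz$ be the Riesz projection. It is holomorphic in $s$, jointly continuous, and of constant rank $1$. With $v$ the positive eigenfunction at $(s_0,r_0)$, the unique simple eigenvalue in $|z-\kappa_*|<\tau$ is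
$$\lambda(s,r)=\frac{(L_{s,r}P(s,r)v)_0}{(P(s,r)v)_0},$$
holomorphic in $s$ and jointly continuous for $(s,r)$ near $(s_0,r_0)$. All other spectrum has modulus $<\kappa_*-2\tau<|\lambda|$. So for real $s$, $\lambda(s,r)$ is the spectral radius, that is, $\lambda(s,r)=\kappa(s,r)$. In particular $\kappa$ is continuous on $J_h\times(0,\infty)$.

Now let $\Sigma\subset J_h$ and $I\subset(0,\infty)$ be compact intervals. Finitely many sets $D(s_i,\delta_i)\times V_i$ cover $\Sigma\times I$, where a local extension $\lambda_i$ as above is defined and bounded on $D(s_i,2\delta_i)\times V_i$, the $s_i$ are real, and $D(s_i,2\delta_i)\cap\mathbb R\subset J_h$. Put $g=\min\delta_i$ and $G=\{s\in\mathbb C:\mathrm{dist}(s,\Sigma)<g\}$. Each $(s,r)\in G\times I$ lies in some $D(s_i,2\delta_i)\times V_i$: choose $s'\in\Sigma$ with $|s-s'|<g$ and $i$ with $(s',r)\in D(s_i,\delta_i)\times V_i$. If two such sets contain $(s,r)$, the two discs overlap in a convex open set that is symmetric under conjugation, hence meets $\mathbb R$; there both extensions equal $\kappa(\cdot,r)$,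 so they agree on the overlap by the identity theorem. Thus $\kappa$ extends to a continuous function on $G\times I$, holomorphic in $s\in G$, with $|\kappa|\le M$ for some $M$.

**Step 2: write the exceptional set as a countable union of closed sets.** For nondegenerate compact $I\subset(0,\infty)$ with rational endpoints and $N\in\mathbb N$ let
$$F_{I,N}=\{s\in J_h:\ \kappa(s,\cdot)\in C^\infty(I),\ |\partial_r^n\kappa(s,r)|\le N^{n+1}n!\ \text{ for all }n\ge0,\ r\in I\}.$$
The exceptional set is $\bigcup_{I,N}F_{I,N}$. If $\kappa(s,\cdot)$ is analytic on an open interval, take a rational compact $I$ inside it and apply Cauchy's estimates. Conversely the bounds make the Taylor remainders tend to $0$ locally, so $\kappa(s,\cdot)$ is analytic on $\mathrm{int}\,I$.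

Each $F_{I,N}$ is closed in $J_h$. If $s_j\in F_{I,N}$ and $s_j\to s\in J_h$, then $\kappa(s_j,\cdot)\to\kappa(s,\cdot)$ uniformly on $I$ by continuity. By the bounds, the derivatives of each order are bounded and equicontinuous. By Arzelà–Ascoli a subsequence converges with all derivatives, uniformly on $I$; the limit is $\kappa(s,\cdot)$ and the bounds pass to it.

So the exceptional set is a countable union of Borel sets. If it is not polar, some $F_{I,N}$ is not polar. Exhausting $J_h$ by compact intervals, we find a compact interval $\Sigma\subset J_h$ with $0\in\mathrm{int}\,\Sigma$ such that $A=F_{I,N}\cap\Sigma$ is compact and non-polar. Fix these, and take $G$, $M$ from Step 1.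

**Step 3: analyticity in $r$ spreads from $A$ to a disc around $s=0$.** Let $I$ have center $c$ and half-length $\ell$. We use the Chebyshev polynomials $T_n(\cos\theta)=\cos n\theta$, transplanted to $I$: $T_n^I(r)=T_n((r-c)/\ell)$. For $R>1$ let $E_R=\{c+\frac\ell2(z+z^{-1}):1\le|z|<R\}$, an open ellipse containing $I$. There $T^I_n=\frac12(z^n+z^{-n})$, so $|T^I_n|\le R^n$ on $E_R$. Let
$$c_n(s)=\frac2\pi\int_0^\pi\kappa(s,c+\ell\cos\theta)\cos n\theta\,d\theta\quad(n\ge1),\qquad c_0(s)=\frac1\pi\int_0^\pi\kappa(s,c+\ell\cos\theta)\,d\theta .$$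
These are holomorphic on $G$ and $|c_n|\le2M$.

For $s\in A$ better bounds hold. The Taylor series of $\kappa(s,\cdot)$ at $r_0\in I$ converges in $|r-r_0|<1/N$ and equals $\kappa(s,\cdot)$ on the part of $I$ in that disc. If two such discs with distinct centers overlap, the overlap contains the midpoint of the centers, which is interior to $I$, so the two sums agree on the overlap. Hence $\kappa(s,\cdot)$ extends holomorphically to $\mathrm{dist}(r,I)<1/(2N)$, with bound $\sum_nN^{n+1}(2N)^{-n}=2N$. Choose $R>1$, depending only on $I,N$, with $\overline{E_R}$ inside this neighborhood. The function $z\mapsto\kappa(s,c+\frac\ell2(z+z^{-1}))$ is holomorphic near $R^{-1}\le|z|\le R$ and symmetric under $z\mapsto1/z$, so its Laurent coefficients satisfy $a_n=a_{-n}$. On $|z|=1$ one reads off $c_n=2a_n$ for $n\ge1$ and $c_0=a_0$. Since $|a_n|\le2N R^{-n}$,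
$$|c_n(s)|\le4NR^{-n}\qquad(s\in A,\ n\ge0).$$

To pass from $A$ to $G$ we need a positive function on $G$ that vanishes at $\partial G$. Let $\nu$ be the measure on $A$ from Frostman's theorem, with potential at most $V_0$. The domain $G$ is bounded and convex. Let $\phi:G\to\mathbb D$ be a Riemann map and
$$g_G(s,\zeta)=\log\Bigl|\frac{1-\overline{\phi(\zeta)}\phi(s)}{\phi(s)-\phi(\zeta)}\Bigr|>0,\qquad U(s)=\int_Ag_G(s,\zeta)\,d\nu(\zeta),$$
the Green function of $G$ and the Green potential of $\nu$.

* $U>0$ on $G$, and $U$ is harmonic on $G\setminus A$.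
* $U$ is lower semicontinuous on $G$, by Fatou's lemma, since $g_G$ is positive and continuous with values in $(0,\infty]$.
* $U(s)\to0$ as $s\to\partial G$. Indeed $|\phi(s)|\to1$, $\phi(A)$ is compact in $\mathbb D$, and $1-\bigl|\frac{z-a}{1-\bar az}\bigr|^2=\frac{(1-|z|^2)(1-|a|^2)}{|1-\bar az|^2}$ tends to $0$ uniformly for $a\in\phi(A)$ as $|z|\to1$.
* $U$ is bounded. For $\zeta\in A$ the function $g_G(s,\zeta)-\log\frac1{|s-\zeta|}$ is harmonic in $s\in G$ (the singularity at $\zeta$ is removable), with boundary $\limsup$ at most $\log\mathrm{diam}\,G$. So it is at most $\log\mathrm{diam}\,G$ on $G$, and $U\le V:=V_0+\log\mathrm{diam}\,G$. Note $V>0$ since $U>0$.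

Put $w=U/V\le1$ and $H=\max(4N,2M)$. If $c_n\not\equiv0$, the function $\log|c_n|+n\,w\log R-\log H$ is subharmonic on $G\setminus A$. At $\partial G$ its $\limsup$ is $\le0$, since $|c_n|\le2M$ and $w\to0$. At points of $A$ its $\limsup$ is $\le0$, since $c_n$ is continuous, $|c_n|\le4NR^{-n}$ on $A$ and $w\le1$. By the maximum principle on $G\setminus A$, and directly on $A$,
$$|c_n(s)|\le H\,R^{-n\,w(s)}\qquad(s\in G).$$

Choose $s_1>0$ with $\{|s|\le s_1\}\subset G$, which is possible since $0\in\mathrm{int}\,\Sigma$. As $w$ is positive and lower semicontinuous, $w\ge w_0>0$ on this disc. Let $E=E_{R'}$ with $R'=R^{w_0/2}$. Then $\sum_nc_n(s)T^I_n(r)$ converges uniformly on $\{|s|<s_1\}\times E$ to a holomorphic function. For $r\in I$ its sum is $\kappa(s,r)$, because the cosine series of the continuous function $\theta\mapsto\kappa(s,c+\ell\cos\theta)$ converges uniformly. Consequently, if $\kappa(s,r)=\sum_n\kappa_n(r)s^n$ for $r\in I$ and $s$ near $0$, then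
$$\text{all }\kappa_n\text{ extend holomorphically from }I\text{ to one connected neighborhood }E\text{ of }I.\tag{10}$$

**Step 4: the recursion for the coefficients.** Fix $r\in I$. For $s$ near $0$ let $P(s)$ be the Riesz projection of Step 1 at $(0,r)$. Then $P(0)1=1$, and $P(s)1/(P(s)1)_0$ is the eigenfunction of mean $1$, analytic in $s$. Let $\xi_k=\sum_n\xi_k^{(n)}s^n$ be its Fourier coefficients. Here $\kappa_0=r$, $\xi_k^{(0)}=\delta_{k0}$, $\xi_0\equiv1$, and $r\ne m_k(r)$ for $k\ne0$, since $|m_k(r)|<r$. Compare coefficients of $s^n$ in $\kappa\xi_k=m_k\bigl(\xi_k+s\sum_jh_j\xi_{k-j}\bigr)$. For $k=0$ and for $k\ne0$ respectively, and $n\ge1$,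
$$\kappa_n=r\sum_{|j|\le d}h_{-j}\xi_j^{(n-1)},\qquad(r-m_k)\xi_k^{(n)}=m_k\sum_{|j|\le d}h_j\xi_{k-j}^{(n-1)}-\sum_{l=1}^n\kappa_l\,\xi_k^{(n-l)}.\tag{11}$$
By induction on $n$,
$$\xi_k^{(n)}=0\quad\text{for }|k|>nd,\tag{12}$$
since $|k|>nd$ implies $|k-j|>(n-1)d$ and $|k|>(n-l)d$. The recursion (11) also defines all $\xi_k^{(n)}$ and $\kappa_n$ as meromorphic functions of $r\in\mathbb C$, and we use the same letters for them.

**Step 5: isolate the worst term of $\kappa_{2p}$.** Fix $p\ge1$ and let $\mathcal A_p$ be the ring of meromorphic functions on $\mathbb C$ generated by the constants, $r$, $m_j$ and $(r-m_j)^{-1}$ for $1\le|j|<pd$. We want to see where $m_{\pm pd}$ first enters.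

**Claim 1.** $\xi_k^{(n)}\in\mathcal A_p$ if $nd+|k|<2pd$, and $\kappa_l\in\mathcal A_p$ for $1\le l\le2p-1$.

We use induction on $n$. The cases $n=0$ and $k=0$ are clear. If $|k|\ge pd$, then $nd<pd\le|k|$, so $\xi^{(n)}_k=0$ by (12). Let $n\ge1$ and $0<|k|<pd$. In (11) we have $(n-1)d+|k-j|\le nd+|k|<2pd$ and $(n-l)d+|k|<2pd$ for $l\ge1$, so these $\xi$'s lie in $\mathcal A_p$ by induction. Since $nd<2pd$, $n\le2p-1$. For $1\le l\le n$, $\kappa_l=r\sum_jh_{-j}\xi_j^{(l-1)}$ with $(l-1)d+|j|\le ld<2pd$ and $l-1<n$, so $\kappa_l\in\mathcal A_p$ by induction. Finally $m_k,(r-m_k)^{-1}\in\mathcal A_p$. Hence $\xi_k^{(n)}\in\mathcal A_p$. The same formula for $\kappa_l$ now gives $\kappa_l\in\mathcal A_p$ for all $1\le l\le2p-1$.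

**Claim 2.** With
$$\theta_{\pm p}=\frac{m_{\pm pd}}{r-m_{\pm pd}}\prod_{l=1}^{p-1}\Bigl(\frac{m_{\pm ld}}{r-m_{\pm ld}}\Bigr)^2$$
one has $\kappa_{2p}\equiv r|h_d|^{2p}(\theta_p+\theta_{-p})$ modulo $\mathcal A_p$, meaning that the difference lies in $\mathcal A_p$.

*Climbing from mode $0$ to mode $pd$.* In (11) with $n=i$, $k=id$, $i\ge1$, (12) leaves only the term $j=d$ on the right. So $\xi_{id}^{(i)}=h_d\frac{m_{id}}{r-m_{id}}\xi_{(i-1)d}^{(i-1)}$, and
$$\xi_{pd}^{(p)}=h_d^p\prod_{l=1}^p\frac{m_{ld}}{r-m_{ld}} .$$

*Descending from mode $pd$ to mode $d$.* Let $n=p+i$, $k=(p-i)d$, $1\le i\le p-1$; then $nd+k=2pd$. For $-d<j\le d$ we have $0\le k-j<k+d$, so $(n-1)d+|k-j|<2pd$. For $l\ge1$, $(n-l)d+k<2pd$; and $\kappa_l\in\mathcal A_p$ for $1\le l\le n\le2p-1$. By Claim 1 the only term on the right of (11) that need not lie in $\mathcal A_p$ is the one with $j=-d$. The factor $\frac{m_k}{r-m_k}$ lies in $\mathcal A_p$ since $0<k<pd$. So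
$$\xi_k^{(n)}\equiv h_{-d}\frac{m_k}{r-m_k}\,\xi_{k+d}^{(n-1)}\pmod{\mathcal A_p},$$
and such congruences may be multiplied by elements of $\mathcal A_p$. Starting from $\xi_{pd}^{(p)}$ and applying this for $i=1,\dots,p-1$ gives $\xi_d^{(2p-1)}\equiv h_{-d}^{p-1}h_d^p\,\theta_p$. The same argument with all indices negated gives $\xi_{-d}^{(2p-1)}\equiv h_d^{p-1}h_{-d}^p\,\theta_{-p}$.

*Returning to mode $0$.* In $\kappa_{2p}=r\sum_jh_{-j}\xi_j^{(2p-1)}$ the terms with $|j|<d$ lie in $\mathcal A_p$ by Claim 1. So $\kappa_{2p}\equiv r(h_{-d}\xi_d^{(2p-1)}+h_d\xi_{-d}^{(2p-1)})$, and $h_{-d}=\overline{h_d}$ yields Claim 2. For $h=\cos t$, $p=1$ this is the coefficient found in Section 3.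

**Step 6: solutions of $m_k(r)=r$ near the real axis.** For $r\ne0$ and $k\ge1$, $m_k(r)=r$ holds if and only if $z=ikr$ satisfies
$$e^{-z}=1-z .\tag{13}$$

*Location of nonzero solutions.* If $\mathrm{Re}\,z\ge0$ and $z\ne0$, then $\bigl|\frac{1-e^{-z}}z\bigr|=\bigl|\int_0^1e^{-z\theta}d\theta\bigr|<1$, so (13) fails. Hence $z=-\alpha+iy$ with $\alpha>0$, and (13) says $e^\alpha\cos y=1+\alpha$, $e^\alpha\sin y=y$. Here $y\ne0$, because $e^\alpha>1+\alpha$. Up to conjugation $y>0$; then $\cos y,\sin y>0$ and $\tan y=\frac y{1+\alpha}<y$. This excludes $y\in(0,\frac\pi2)$, where $\tan y>y$. So $|y|>2\pi$, and $|1-z|>2\pi>e$.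

*No two solutions on one ray.* Suppose $z\ne0$ and $\lambda z$ with $\lambda>1$ both satisfy (13). Then $|1-\lambda z|=|e^{-z}|^\lambda=|1-z|^\lambda$. Put $\psi(\mu)=\mu\log|1-z|-\log|1-\mu z|$. Then $\psi(1)=0$, and for $\mu\ge1$
$$\psi'(\mu)\ge\log|1-z|-\frac{|z|}{|1-\mu z|}\ge\log|1-z|-1>0,$$
because $|1-\mu z|\ge\mu|z|\ge|z|$ when $\mathrm{Re}\,z\le0$. So $\psi(\lambda)>0$, a contradiction.

*Existence.* For large $n$ consider $z\mapsto2\pi in-\mathrm{Log}(1-z)$ on the disc $|z-2\pi in|\le2\log(2\pi n)+4$. There $\mathrm{Im}(1-z)\ne0$, so the principal logarithm is holomorphic, and $|1-z|=2\pi n+O(\log n)$. So $|\mathrm{Log}(1-z)|\le\log|1-z|+\pi=\log(2\pi n)+\pi+o(1)$, and the disc is mapped into itself for large $n$. The derivative has modulus $|1-z|^{-1}\le\frac12$, so the map is a contraction. Its fixed point $z_n$ satisfies $\mathrm{Log}(1-z_n)=2\pi in-z_n$, hence (13), and $|z_n-2\pi in|=O(\log n)$.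

**Step 7: a pole of $\kappa_{2p}$ inside $E$.** Let $r_0\in\mathrm{int}\,I$, $k=pd$, $n$ the integer nearest to $kr_0/2\pi$, and $r_*=z_n/(ik)$, for $p$ large. Then $m_{pd}(r_*)=r_*$, $\mathrm{Im}\,r_*=-\mathrm{Re}\,z_n/k>0$, and
$$|r_*-r_0|\le\frac{|z_n-2\pi in|}k+\Bigl|\frac{2\pi n}k-r_0\Bigr|=O\Bigl(\frac{\log n}k\Bigr)+O\Bigl(\frac1k\Bigr)\to0\qquad(p\to\infty).$$
Since $E$ does not depend on $p$, $r_*\in E$ for large $p$. At $r_*$ the following hold.

* $m_j(r_*)\ne r_*$ for $0<j<pd$. Otherwise $z=ijr_*$ and $\lambda z$ with $\lambda=pd/j$ would be two solutions of (13) on one ray.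
* $m_j(r_*)\ne r_*$ for $j<0$, because $|m_j(r_*)|=|r_*|\,\bigl|\int_0^1e^{-ijr_*\theta}d\theta\bigr|<|r_*|$, as $|e^{-ijr_*\theta}|=e^{j\theta\,\mathrm{Im}\,r_*}<1$ for $\theta>0$.
* $m_{ld}(r_*)\ne0$ for $1\le l\le p$, since $r_*$ is not real.

So all elements of $\mathcal A_p$ and $\theta_{-p}$ are holomorphic at $r_*$, while $\theta_p$ has a pole there: its numerator is nonzero, the factors with $l<p$ are finite, and $r-m_{pd}$ vanishes at $r_*$. As $h_d\ne0$ and $r_*\ne0$, Claim 2 shows that the meromorphic function $\kappa_{2p}$ has a pole at $r_*\in E$. But on $I$ it coincides with the function in (10), which is holomorphic on the connected set $E$, so by the identity theorem the two coincide on $E$. This is a contradiction. $\blacksquare$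

## 8. Meager exceptional sets in Banach spaces of analytic functions

**Definition (meager).** A subset of a topological space is meager if it is a countable union of nowhere dense sets, that is, of sets whose closure has empty interior. Example: $\mathbb Q$ is meager in $\mathbb R$.

**Theorem 4.** Let $X$ be a Banach space of real-analytic real $2\pi$-periodic functions, continuously embedded in $C(\mathbb R/2\pi\mathbb Z)$, in which the real trigonometric polynomials are contained and dense. Then the set of $\rho\in P=\{\rho\in X:\rho>0\}$ for which $\kappa_\rho$ is real-analytic on some open interval is meager in $P$.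

Example of such an $X$: the $2\pi$-periodic functions holomorphic in $|\mathrm{Im}\,t|<a$, continuous on the closed strip, real on $\mathbb R$, with the sup norm. Density holds because the Fejér means $\int F_n(u)f(t-u)\,du$ are trigonometric polynomials, real on $\mathbb R$, and converge to $f$ uniformly on the closed strip by uniform continuity of $f$ there.

**Proof.** For nondegenerate compact $I\subset(0,\infty)$ with rational endpoints and $N\in\mathbb N$ let $F_{I,N}\subset P$ be the set of $\rho$ with $|\kappa_\rho^{(n)}|\le N^{n+1}n!$ on $I$ for all $n\ge0$. As in Step 2 of Section 7, the set in question is $\bigcup_{I,N}F_{I,N}$. We show that each $F_{I,N}$ is nowhere dense.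

**Step 1: $F_{I,N}$ is closed in $P$.** If $(1-\delta)\rho\le\rho'\le(1+\delta)\rho$ with $0<\delta<1$, then $(1-\delta)\kappa_\rho\le\kappa_{\rho'}\le(1+\delta)\kappa_\rho$, because the spectral radius is monotone on positive operators. If $\rho'\to\rho$ in $X$, then $\rho'\to\rho$ uniformly, and $\rho$ is bounded below by a positive constant, so $\delta$ can be taken arbitrarily small. Hence $\rho\mapsto\kappa_\rho\in C(I)$ is continuous on $P$. The Arzelà–Ascoli argument of Section 7, Step 2, now shows that $F_{I,N}$ is closed.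

**Step 2: $F_{I,N}$ has empty interior.** The set $P$ is open in $X$, by the continuous embedding. Suppose $F_{I,N}$ has nonempty interior. By density the interior contains a trigonometric polynomial; if that one is constant, add a small multiple of $\cos t$. So the interior contains $\rho_1=c(1+h)$, with $c>0$ its mean and $h$ a nonconstant mean-zero trigonometric polynomial. Since $c(1+sh)=\rho_1+(s-1)ch$ depends continuously on $s$ in $X$, the interior contains $c(1+sh)$ for all $s$ in an interval around $1$. For these $s$, $\kappa_{1+sh}=c^{-1}\kappa_{c(1+sh)}$ is real-analytic on $\mathrm{int}\,I$. So the exceptional set of Theorem 3 contains a nondegenerate interval, which is not polar. This contradicts Theorem 3. $\blacksquare$
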